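\title{Chains of ideals in join-semilattices:\\ order types with infinitely many obstructions}

\begin{abstract}
For a countable order type $\alpha$, consider the join-semilattices with least element whose lattice of ideals contains a chain isomorphic to the chain of initial segments of $\alpha$. We ask whether this class is always described by finitely many join-semilattices, one of which must occur as a sub-join-semilattice. The answer is no: for $\alpha=\omega^{\delta+\omega}$ with $\delta$ a countable infinite ordinal, for instance $\alpha=\omega^{\omega\cdot 2}$, infinitely many are needed. We construct semilattices $P_1,P_2,\dots$ of finite sets and an isomorphism invariant that counts how many elements are needed to pass from one ideal to a larger one, and we show that its largest value is $k$ on every sub-join-semilattice of $P_k$ that still has a long chain of ideals. The result extends to many sums $\mu+\omega^{\delta+\omega}+\gamma$.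
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{join-semilattice} is an ordered set in which every pair of elements $x,y$ has a supremum $x\vee y$, and a \emph{sub-join-semilattice} is a subset closed under $\vee$. Let $\mathbb J$ be the class of join-semilattices that have a least element. An \emph{ideal} of an ordered set $P$ is a nonempty initial segment that is up-directed; in a join-semilattice this means a nonempty initial segment closed under $\vee$. The ideals of $P$, ordered by inclusion, form an ordered set $J(P)$. For $P\in\mathbb J$ it is an algebraic lattice whose compact elements form a join-semilattice isomorphic to $P$, so a condition on the chains of $J(P)$ is a chain condition on an algebraic lattice, and it is natural to try to read it off from the compact elements. An ordered set \emph{embeds} in another if it is isomorphic to a subset of it.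

For a chain of order type $\alpha$, let $I(\alpha)$ be the order type of the set of all its initial segments, ordered by inclusion; if $\alpha$ is an ordinal, then $I(\alpha)=\alpha+1$. Let $\mathbb J_\alpha$ be the class of all $P\in\mathbb J$ such that $J(P)$ contains a chain of type $I(\alpha)$, and let $\mathbb J_{\neg\alpha}=\mathbb J\setminus\mathbb J_\alpha$. For $\mathbb B\subseteq\mathbb J$, let ${\uparrow}\mathbb B$ be the class of all $P\in\mathbb J$ that contain a sub-join-semilattice isomorphic to a member of $\mathbb B$, and let $\operatorname{Forb}_{\mathbb J}(\mathbb B)=\mathbb J\setminus{\uparrow}\mathbb B$.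

If $Q$ is a sub-join-semilattice of $P$ and $D$ is an ideal of $Q$, then the initial segment of $P$ generated by $D$ is an ideal of $P$ whose trace on $Q$ is $D$. Hence $J(Q)$ embeds in $J(P)$, so ${\uparrow}\mathbb J_\alpha=\mathbb J_\alpha$, and $\mathbb J_{\neg\alpha}=\operatorname{Forb}_{\mathbb J}(\mathbb B)$ holds for $\mathbb B=\mathbb J_\alpha$. The question, posed in \cite{Chakir}, is how small $\mathbb B$ can be.

\medskip
\noindent\textbf{Problem.} \emph{Is there, for every countable order type $\alpha$, a finite $\mathbb B\subseteq\mathbb J$ such that $\mathbb J_{\neg\alpha}=\operatorname{Forb}_{\mathbb J}(\mathbb B)$?}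
\medskip

Two facts quoted in \cite{Chakir} suggest a positive answer. The first concerns the smallest types. The ideals of the chain $1+\alpha$ are its nonempty initial segments, so $1+\alpha\in\mathbb J_\alpha$ for every $\alpha$. If $\alpha$ is finite or $\alpha=\omega$, then $\mathbb B=\{1+\alpha\}$ suffices: given ideals $E_0\subsetneq E_1\subsetneq\cdots$, pick $y_0\in E_0$ and $z_i\in E_i\setminus E_{i-1}$, and put $y_i=y_{i-1}\vee z_i\in E_i\setminus E_{i-1}$; the $y_i$ form a chain of type $1+\alpha$, and a chain is closed under $\vee$. The second is a theorem of Pouzet and Zaguia (1985). Call $\alpha$ \emph{indecomposable} if a chain of type $\alpha$ embeds in each of its nonempty final segments. For every countable indecomposable $\alpha$ there is a finite list $A^\alpha_1,\dots,A^\alpha_{n_\alpha}$ of ordered sets such that, for every ordered set $P$, the set $J(P)$ contains no chain of type $I(\alpha)$ if and only if no $A^\alpha_i$ embeds in $P$. This applies in particular to $P\in\mathbb J$, and one might expect that closing the sets $A_i^\alpha$ under joins can be done in only finitely many essentially different ways. It cannot.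

\begin{theorem}\label{thm:main}
Let $\delta$ be a countable ordinal with $\delta\ge\omega$, and let $\alpha=\omega^{\delta+\omega}$. There are $P_1,P_2,\ldots\in\mathbb J_\alpha$ such that for $k\ne k'$ no member of $\mathbb J_\alpha$ is isomorphic to a sub-join-semilattice of both $P_k$ and $P_{k'}$. Hence every $\mathbb B$ with $\mathbb J_{\neg\alpha}=\operatorname{Forb}_{\mathbb J}(\mathbb B)$ is infinite.
\end{theorem}

The last sentence follows from the first. If $\mathbb J_\alpha={\uparrow}\mathbb B$, then $\mathbb B\subseteq\mathbb J_\alpha$, and each $P_k$ contains a sub-join-semilattice isomorphic to some $Q_k\in\mathbb B$; the $Q_k$ are pairwise distinct by the first assertion.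

So the answer to the Problem is negative, already for $\alpha=\omega^{\omega\cdot 2}$. The ordinals in Theorem~\ref{thm:main} are indecomposable, so the finiteness in the theorem of Pouzet and Zaguia does not carry over from ordered subsets to sub-join-semilattices: one and the same $A_i^\alpha$ embeds in infinitely many $P_k$ as an ordered set, and what distinguishes the $P_k$ is the way joins are formed.

\begin{theorem}\label{thm:wide}
Let $\kappa=\omega^{\delta+\omega}$ with $\omega\le\delta<\omega_1$. Let $\mu,\gamma$ be countable (possibly empty) chains such that $\mu+\kappa$ does not embed in $1+\mu$ and $\kappa+\gamma$ does not embed in $\gamma$ (for instance, such that $\kappa$ embeds in neither $\mu$ nor $\gamma$). Put $\alpha=\mu+\kappa+\gamma$. Then the first assertion of Theorem~\ref{thm:main} holds for $\alpha$, and no finite $\mathbb B$ satisfies $\mathbb J_{\neg\alpha}=\operatorname{Forb}_{\mathbb J}(\mathbb B)$.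

In particular this holds for every countable ordinal whose Cantor normal form has an exponent of the form $\delta+\omega$ with $\delta\ge\omega$.
\end{theorem}

The proof of Theorem~\ref{thm:main} attaches to each join-semilattice $Q$ a set of integers $\operatorname{spec}(Q)$ (Section~\ref{sec:bridge}), builds $P_k$ (Section~\ref{sec:construction}), and shows that for a sub-join-semilattice $Q$ of $P_k$ all elements of $\operatorname{spec}(Q)$ are at most $k$ (Section~\ref{sec:upper}), while $k\in\operatorname{spec}(Q)$ as soon as $Q$ has an increasing chain of $\alpha$ ideals (Section~\ref{sec:lower}). The last step is the heart of the matter, because $Q$ is arbitrary. Theorem~\ref{thm:wide} is deduced in Section~\ref{sec:wide}.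

\section{Ordinals}\label{sec:ordinals}

The sum $\mu+\kappa$ of two chains is $\mu$ followed by $\kappa$, and $\sigma\cdot\theta$ is the sum of $\theta$ copies of $\sigma$. We use the rules $\omega^\beta\cdot\omega^{\beta'}=\omega^{\beta+\beta'}$, $\omega^\beta=\sup_{\beta'<\beta}\omega^{\beta'}$ for $\beta$ a limit, $1+\delta=\delta$ for $\delta\ge\omega$, and $2\cdot\omega=\omega$. An ordinal embeds in another exactly when it is at most as large; in particular a subset of a well-ordered set of type $\theta$ has type at most $\theta$. We also use the following bound.
\begin{equation}\label{eq:fibers}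
\parbox{0.85\textwidth}{\emph{If $f$ is a nondecreasing map from a well-ordered set $X$ to a well-ordered set of type $\le\theta$ and all fibers of $f$ have type $\le\sigma$, then $X$ has type $\le\sigma\cdot\theta$.}}
\end{equation}
Indeed, sending $x$ to $f(x)$ together with the rank of $x$ in its fiber embeds $X$ in the sum of $\theta$ copies of $\sigma$.

\begin{lemma}\label{lem:indiv}
Let $\beta$ be an ordinal.
\begin{enumerate}
\item[(a)] If $\omega^\beta=X\cup Y$, then $X$ or $Y$ has type $\omega^\beta$.
\item[(b)] If $\xi,\eta<\omega^\beta$, then $\xi+\eta<\omega^\beta$.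
\item[(c)] If $\xi_n<\omega^\beta$ for all $n<\omega$, then $\sum_n\xi_n\le\omega^\beta$.
\item[(d)] Every nonempty final segment of $\omega^\beta$ has type $\omega^\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $\beta$; the case $\beta=0$ concerns a single point. If $\beta=\beta'+1$, then $\omega^\beta$ is the sum of $\omega$ copies of $\omega^{\beta'}$; in each copy one of $X,Y$ has type $\omega^{\beta'}$, one of them does so in infinitely many copies, and it has type $\ge\omega^{\beta'}\cdot\omega$. If $\beta$ is a limit, then for each $\beta'<\beta$ one of $X,Y$ meets the initial segment $\omega^{\beta'}$ in a set of type $\omega^{\beta'}$; one of them does so for cofinally many $\beta'$ and has type $\ge\omega^\beta$.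

(b) If $\xi+\eta\ge\omega^\beta$, the initial segment $\omega^\beta$ of $\xi+\eta$ is the union of a set of type $\le\xi$ and a set of type $\le\eta$, against (a). (c) The sum is the supremum of its partial sums, which are $<\omega^\beta$ by (b). (d) The complement is a proper initial segment, of type $<\omega^\beta$; apply (a).
\end{proof}

\section{Bridging sets}\label{sec:bridge}

To prove that $P$ and $P'$ have no common sub-join-semilattice in $\mathbb J_\alpha$, we need a property of $Q$ that does not depend on where $Q$ sits, that is inherited from $P$ by all large sub-join-semilattices, and that fails in all sub-join-semilattices of $P'$. The property we use measures how many elements must be added to an ideal $D$ in order to generate a larger ideal $D'$.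

\begin{definition}\label{def:bridge}
Let $Q$ be a join-semilattice, $D\subseteq D'$ ideals of $Q$, and $F\subseteq Q$ finite. We say that $F$ \emph{bridges} $(D,D')$ if there is $q\in D'$, called a \emph{witness}, such that for every $x\in D'$ there is $d\in D$ with
\[x\le d\vee q\vee\textstyle\bigvee F\]
(the term $\bigvee F$ is omitted when $F=\emptyset$). A bridging set is \emph{minimal} if no proper subset of it bridges $(D,D')$. The set of cardinalities of the minimal bridging sets, over all pairs $D\subseteq D'$, is denoted by $\operatorname{spec}(Q)$.
\end{definition}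

In other words, $D'$ is contained in the ideal generated by $D\cup\{q\}\cup F$. A witness may be replaced by any larger element of $D'$. The witness is free of charge, so only the part of $D'$ that no single element of $D'$ can supply is counted. The set $\operatorname{spec}(Q)$ is defined from the order of $Q$ alone, hence is an isomorphism invariant.

\begin{example}\label{ex:union}
Let $Q$ be a nonempty family of finite sets closed under union. Then $\operatorname{spec}(Q)=\{0\}$. For if $F$ bridges $(D,D')$ with witness $q$, then $\bigcup D'\setminus\bigcup D\subseteq q\cup\bigcup F$ is finite, hence contained in some $q'\in D'$; and for $x\in D'$ the finite set $x\setminus q'\subseteq\bigcup D$ is contained in some $d\in D$. So $\emptyset$ bridges $(D,D')$.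
\end{example}

\begin{example}\label{ex:zero-one}
Let $\alpha>\omega$ be a countable ordinal. The semilattice $[\omega]^{<\omega}$ of finite subsets of $\omega$ belongs to $\mathbb J_\alpha$: order $\omega$ in type $\alpha$ and send each initial segment to the ideal of its finite subsets. The chain $1+\alpha$ also belongs to $\mathbb J_\alpha$. Let $Q\in\mathbb J_\alpha$ be a subchain of $1+\alpha$. Then $Q$ has type $>\omega$, since otherwise $J(Q)$ would have type $\le\omega+1<I(\alpha)$. Let $D=\{\min Q\}$, let $D'$ consist of the first $\omega$ elements of $Q$, and let $f$ be the next element. Then $\{f\}$ bridges $(D,D')$, and $\emptyset$ does not because $D'$ has no largest element. So $1\in\operatorname{spec}(Q)$, and by Example~\ref{ex:union} $Q$ is not isomorphic to a sub-join-semilattice of $[\omega]^{<\omega}$. Consequently every $\mathbb B$ with $\mathbb J_{\neg\alpha}=\operatorname{Forb}_{\mathbb J}(\mathbb B)$ has at least two members.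
\end{example}

Example~\ref{ex:zero-one} separates the values $0$ and $1$. To obtain the value $k$, we let $k$ elements act only together.

\begin{example}\label{ex:toy}
Let $X=(\{0,1\}\times\omega)\cup\{t_1,\dots,t_k\}$, where the $t_i$ are $k$ further points, the \emph{tokens}. Call $S\subseteq X$ closed if $(e,N)\in S$, $e'\le e$, $N'\le N$ imply $(e',N')\in S$, and if $(0,N),t_1,\dots,t_k\in S$ imply $(1,N)\in S$. The finite closed sets form a join-semilattice $T_k$, the join being the closure of the union. Let $D$ and $D'$ be the ideals of finite closed subsets of $\{0\}\times\omega$ and of $\{0,1\}\times\omega$. The set $F=\{\{t_1\},\dots,\{t_k\}\}$ bridges $(D,D')$ with witness $\emptyset$: if $x\subseteq\{0,1\}\times[0,N]$, take $d=\{0\}\times[0,N]$. If $F'\subsetneq F$, then a token is missing, so $d\vee q\vee\bigvee F'$ is a plain union and contains only those points $(1,N)$ that lie in $q$; hence $F'$ does not bridge. Thus $k\in\operatorname{spec}(T_k)$.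
\end{example}

In $T_k$ the value $k$ is easy to avoid: $D'$ is a sub-join-semilattice that still has the ideals $D\subsetneq D'$, it omits the tokens, and $\operatorname{spec}(D')=\{0\}$ by Example~\ref{ex:union}. The construction below removes this escape. The two rows $\{0,1\}\times\omega$ are replaced by $\alpha$ rows, grouped into blocks, and the tokens that unlock a block are points of the rows of later blocks. A sub-join-semilattice with a long chain of ideals must use many rows and therefore cannot omit the tokens.

\section{The semilattices $P_k$}\label{sec:construction}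

From here to the end of Section~\ref{sec:lower}, $\delta$ and $\alpha$ are as in Theorem~\ref{thm:main}, $\tau=\omega^\delta$, and $k\ge1$ is fixed.

\subsection*{Addresses and positions}
An \emph{address} is a strictly increasing sequence of integers $u=(u_0<u_1<\dots<u_n)$ with $n=u_0\ge1$. The integers $0,\dots,n$ are the \emph{levels} of $u$, and $\max u=u_n$. Let $W$ be the set of addresses. The first term of an address determines its length, so two distinct addresses $u,v$ have a least level $\lambda(u,v)$ at which they differ. Order $W$ lexicographically: $u<v$ if $u_\lambda<v_\lambda$ for $\lambda=\lambda(u,v)$. The set $W_n=\{u\in W:u_0=n\}$ has type $\omega^n$, since the gaps $u_1-u_0-1,\dots,u_n-u_{n-1}-1$ range over all $n$-tuples of natural numbers in lexicographic order. So $W$ has type $\sum_n\omega^n=\omega^\omega$.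

Let $A=W\times\tau$, ordered lexicographically with the address first; its elements are called \emph{positions}. The type of $A$ is $\tau\cdot\omega^\omega=\omega^{\delta+\omega}=\alpha$. The \emph{block} of $u$ is $\{u\}\times\tau$, and
\[A_{<u}=\{(v,e):v<u\},\qquad A_{\le u}=\{(v,e):v\le u\}.\]

\begin{lemma}\label{lem:branch}
If $u<v\le w$ in $W$, then $\lambda(w,u)\le\lambda(v,u)$.
\end{lemma}

\begin{proof}
Let $\lambda=\lambda(v,u)$ and suppose $\lambda(w,u)>\lambda$. Then $w$ agrees with $u$, hence with $v$, below level $\lambda$, and $w_\lambda=u_\lambda<v_\lambda$. So $w<v$, a contradiction.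
\end{proof}

\subsection*{Triples and covering}
Since $\delta$ is countable, there is an injection $\rho:\tau\to\omega$, and we may take $\rho(0)=0$. Put $\|(u,e)\|=\max\{\max u,\rho(e)\}$ and
\[G=\{(u,e,N): (u,e)\in A,\ N\in\omega,\ N\ge\|(u,e)\|\}.\]
An element of $G$ is a \emph{triple}; we also write it $(a,N)$, where $a=(u,e)$ is its \emph{position} and $N$ its \emph{index}. The triples with position $a$ form the row of $a$, which starts at index $\|a\|$. Two properties are used throughout: for each $M$ only finitely many triples have index $\le M$; and if $(u,e,N)\in G$, then $(u,0,N)\in G$, because $\rho(0)=0$. We order $G$ by $(a',N')\preceq(a,N)$ if $a'\le a$ and $N'\le N$.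

A triple $(v,e,N)$ with $v>u$ \emph{covers} the level $l$ of $u$ if $\lambda(v,u)\le l$ and $u_l\le N$. Since $u$ is increasing, the covered levels form an interval: the address $v$ decides where it starts and the index $N$ decides where it ends. A set $S\subseteq G$ \emph{$k$-covers} $u$ if there are at most $k$ triples in $S$, all with address $>u$, such that every level of $u$ is covered by one of them. These triples play the part of the tokens. A set $C\subseteq G$ is \emph{closed} if
\begin{itemize}
\item[(C1)] $(a,N)\in C$ and $(a',N')\preceq(a,N)$ in $G$ imply $(a',N')\in C$;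
\item[(C2)] if $(u,e,N)\in C$ and $C$ $k$-covers $u$, then $(u,e',N)\in C$ for all $e'$ with $(u,e',N)\in G$.
\end{itemize}
Each instance of these rules says that $C$ contains a certain triple whenever it contains a certain finite set of triples. Hence intersections of closed sets are closed, every $S\subseteq G$ has a least closed superset $\operatorname{cl}(S)$, and the union of an up-directed family of closed sets is closed. The last fact gives, for a nonempty up-directed family $D$ of subsets of $G$ and any $R\subseteq G$,
\begin{equation}\label{eq:directed}
\operatorname{cl}\Bigl(\bigcup D\cup R\Bigr)=\bigcup_{d\in D}\operatorname{cl}(d\cup R),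
\end{equation}
and a finite subset of this set lies in $\operatorname{cl}(d\cup R)$ for a single $d\in D$.

Let ${\downarrow}S$ be the set of triples $\preceq$ some triple of $S$. The rules do not feed each other: the closure is reached by one application of (C1) followed by one of (C2).

\begin{lemma}\label{lem:closure}
For every $S\subseteq G$,
\[\operatorname{cl}(S)={\downarrow}S\ \cup\ \{(u,e',N)\in G:\ (u,e,N)\in{\downarrow}S\text{ for some }e,\text{ and }S\ k\text{-covers }u\}.\]
Consequently every index occurring in $\operatorname{cl}(S)$ is at most some index occurring in $S$, every position occurring in $\operatorname{cl}(S)$ is at most some position occurring in $S$, and the closure of a finite set is finite.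
\end{lemma}

\begin{proof}
First, ${\downarrow}S$ $k$-covers $u$ if and only if $S$ does. Indeed, let $(v,e,N)\in{\downarrow}S$ with $v>u$ cover level $l$, and let $(v,e,N)\preceq(w,f,M)\in S$. Then $u<v\le w$, so $\lambda(w,u)\le\lambda(v,u)\le l$ by Lemma~\ref{lem:branch}, and $u_l\le N\le M$; thus $(w,f,M)$ covers $l$.

Let $T$ be the right side and call the triples of the second set \emph{added}. By (C1) and (C2), $S\subseteq T\subseteq\operatorname{cl}(S)$, so it suffices to show that $T$ is closed. The pairs (address, index) occurring in $T$ are those occurring in ${\downarrow}S$, and covering depends only on these pairs. So if $(u,e,N)\in T$ and $T$ $k$-covers $u$, then some $(u,e_0,N)$ lies in ${\downarrow}S$ and $S$ $k$-covers $u$, whence all $(u,e',N)\in G$ are added. This is (C2). For (C1), let $(u'',e'',N'')\preceq(u,e',N)$ with $(u,e',N)$ added, and let $(u,e,N)\in{\downarrow}S$. If $u''<u$, then $(u'',e'',N'')\preceq(u,e,N)$, so it lies in ${\downarrow}S$. If $u''=u$, then $(u,0,N'')$ is a triple and is $\preceq(u,e,N)$, so it lies in ${\downarrow}S$, and $(u,e'',N'')$ is added.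

For the consequences, an added triple $(u,e',N)$ has the index of a triple of ${\downarrow}S$, and, since $S$ $k$-covers $u$, some triple of $S$ has an address $v>u$ and hence a position above $(u,e')$. Finiteness follows because only finitely many triples have index below a given bound.
\end{proof}

Let $P_k$ be the set of finite closed subsets of $G$, ordered by inclusion. Its least element is $\emptyset$, and $p_1\vee\dots\vee p_n=\operatorname{cl}(p_1\cup\dots\cup p_n)$. So $P_k\in\mathbb J$. For an initial segment $I$ of $A$, let $P_k[I]$ be the set of $p\in P_k$ all of whose positions lie in $I$.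

\begin{proposition}\label{prop:member}
The map $I\mapsto P_k[I]$ is a strictly increasing map from the initial segments of $A$ to the ideals of $P_k$. Hence $P_k\in\mathbb J_\alpha$.
\end{proposition}

\begin{proof}
The set $P_k[I]$ contains $\emptyset$, is an initial segment of $P_k$, and is closed under joins by the statement on positions in Lemma~\ref{lem:closure}. If $I\subsetneq I'$ and $a\in I'\setminus I$, then $\operatorname{cl}\{(a,\|a\|)\}$ has largest position $a$, so it lies in $P_k[I']\setminus P_k[I]$.
\end{proof}

\begin{example}\label{ex:P2}
Let $u=(1,5)$, $D=P_k[A_{<u}\cup\{(u,0)\}]$ and $D'=P_k[A_{\le u}]$. We claim that a finite $F\subseteq P_k$ bridges $(D,D')$ if and only if $\bigcup F$ $k$-covers $u$. Suppose it does. Given $x\in D'$, take $N\ge5$ bounding the indices of $x$ and $d=\operatorname{cl}\{(u,0,N)\}\in D$. A triple of $x$ with address $<u$ lies in $d$; for a triple $(u,e,N')$ of $x$ we have $(u,0,N')\in d$, and (C2) puts it in $d\vee\bigvee F$. Suppose it does not. For $d\in D$, $q\in D'$, the triples of $d\cup q$ have address $\le u$ and cover nothing, so by Lemma~\ref{lem:closure} the triples of $d\vee q\vee\bigvee F$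 with address $u$ lie in $d\cup q\cup\bigcup F$. For $N$ beyond the indices of $q\cup\bigcup F$, the triple $(u,1,N)$ is not among them, whatever $d$ is.

Now let $b_1=\operatorname{cl}\{((2,3,4),0,4)\}$ and $b_2=\operatorname{cl}\{((1,6),0,6)\}$. In $b_1$ the only pair (address, index) with address $>u$ is $((2,3,4),4)$, which covers level $0$ but not level $1$, since $u_1=5>4$. In $b_2$ the only such pair is $((1,6),6)$, which covers level $1$ but not level $0$, since $\lambda((1,6),u)=1$. So for $k=2$ the set $\{b_1,b_2\}$ is a minimal bridging set and $2\in\operatorname{spec}(P_2)$, whereas for $k=1$ it does not bridge at all.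
\end{example}

In Example~\ref{ex:P2} we were free to choose the ideals and the elements $b_j$. In an arbitrary sub-join-semilattice $Q$ the ideals come from $Q$ and may contain triples with address $>u$, and the elements of $Q$ contain many triples besides the one we want. The next section gives the tool that bounds these unwanted triples.

\section{Limit heights and the upper bound}\label{sec:upper}

By (C1) a closed set is a staircase: the higher the index, the fewer the positions. For $C$ closed and $N\in\omega$, let $H_N(C)$ be the initial segment of $A$ generated by the positions of the triples of $C$ with index $\ge N$. It decreases with $N$ and increases with $C$. The initial segments of $A$ are well ordered by inclusion, so the sequence $H_N(C)$ is eventually constant. Its final value $H(C)=\bigcap_N H_N(C)$ is the \emph{limit height} of $C$; it increases with $C$. Let $\nu(C)$ be the least $\nu$ such that $H_N(C)=H(C)$ for all $N\ge\nu$. Up to a finite set, a closed set is determined by its limit height.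

\begin{lemma}\label{lem:height}
Let $C$ be closed and $(a,N)\in G$.
\begin{enumerate}
\item[(a)] $(a,N)\in C$ if and only if $a\in H_N(C)$. In particular, if $a\in H(C)$, then $(a,N)\in C$.
\item[(b)] If $(a,N)\in C$ and $a\notin H(C)$, then $N<\nu(C)$. Only finitely many triples of $C$ have their position outside $H(C)$.
\item[(c)] If $C\subseteq C'$ are closed and $H(C)=H(C')$, then $C'\setminus C$ is finite.
\item[(d)] There is no strictly increasing family $(C_i)_{i\le\omega}$ of closed sets with the same limit height.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a\in H_N(C)$, then $(a,N)\preceq(a',N')$ for some $(a',N')\in C$, and (C1) applies; the converse holds by definition. (b) Here $a\in H_N(C)\setminus H(C)$, so $N<\nu(C)$, and finitely many triples have index $<\nu(C)$. (c) By (a), the triples of $C'\setminus C$ have positions outside $H(C)=H(C')$; apply (b) to $C'$. (d) By (c), $C_\omega\setminus C_0$ would be finite, leaving only finitely many sets between $C_0$ and $C_\omega$.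
\end{proof}

An initial segment $H$ of $A$ \emph{cuts} the block of $u$ if $A_{<u}\subsetneq H\subsetneq A_{\le u}$. It then contains $(u,0)$, the least position outside $A_{<u}$. It cuts at most one block: if it cut the blocks of $u<u'$, then $H\subseteq A_{\le u}\subseteq A_{<u'}\subsetneq H$. The next lemma says that finitely many extra triples can raise the limit height only inside a block that is already cut, and exactly by covering its address.

\begin{lemma}\label{lem:jump}
Let $C\subseteq C'$ be closed, $H=H(C)$, $H'=H(C')$, and let $R\subseteq G$ be finite.
\begin{enumerate}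
\item[(a)] If $H\ne H'$ and $C'\subseteq\operatorname{cl}(C\cup R)$, then there is $u\in W$ such that $H$ cuts the block of $u$, $H'\subseteq A_{\le u}$, and $C\cup R$ $k$-covers $u$.
\item[(b)] If $H$ cuts the block of $u$, $H'\subseteq A_{\le u}$, and $C\cup R$ $k$-covers $u$, then $C'\setminus\operatorname{cl}(C\cup R)$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(u,e)\in H'\setminus H$. Take $N\ge\max\{\nu(C),\|(u,e)\|\}$ larger than all indices in $R$. By Lemma~\ref{lem:height}(a), $(u,e,N)\in C'\subseteq\operatorname{cl}(C\cup R)$, and $(u,e,N)\notin C$ because $H_N(C)=H$. Now ${\downarrow}(C\cup R)=C\cup{\downarrow}R$, and ${\downarrow}R$ has no triple of index $N$. So by Lemma~\ref{lem:closure}, $C\cup R$ $k$-covers $u$ and some $(u,f,N)$ lies in $C$, whence $(u,f)\in H_N(C)=H$. As $H$ contains $(u,f)$ but not $(u,e)$, it cuts the block of $u$. Since $H$ cuts only one block, all elements of $H'\setminus H$ have the same address $u$, and $H'\subseteq A_{\le u}$.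

(b) Let $(a,N)\in C'$. If $a\in H$, then $(a,N)\in C$. If $a\in H'\setminus H$, then $a=(u,e)$ for some $e$; since $(u,0)\in H$ and $(u,0,N)\in G$, we get $(u,0,N)\in C$, and (C2) for $\operatorname{cl}(C\cup R)$ gives $(u,e,N)\in\operatorname{cl}(C\cup R)$. The triples of $C'$ with $a\notin H'$ are finitely many by Lemma~\ref{lem:height}(b).
\end{proof}

\begin{lemma}\label{lem:reduce}
Let $C\subseteq C'$ be closed, let $q\subseteq G$ be finite, and let $F$ be a finite family of finite subsets of $G$ with $C'\subseteq\operatorname{cl}(C\cup q\cup\bigcup F)$. Then there is $F'\subseteq F$ with $|F'|\le k$ such that $C'\setminus\operatorname{cl}(C\cup q\cup\bigcup F')$ is finite.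
\end{lemma}

\begin{proof}
If $H(C)=H(C')$, take $F'=\emptyset$ by Lemma~\ref{lem:height}(c). Otherwise Lemma~\ref{lem:jump}(a) gives $u$ and at most $k$ triples of $C\cup q\cup\bigcup F$ covering all levels of $u$. Choose $F'\subseteq F$ with $|F'|\le k$ such that these triples lie in $C\cup q\cup\bigcup F'$, and apply Lemma~\ref{lem:jump}(b) with $R=q\cup\bigcup F'$.
\end{proof}

We now translate ideals into closed sets. Let $Q$ be a sub-join-semilattice of $P_k$; it need not contain $\emptyset$. For an ideal $D$ of $Q$ put $\widehat D=\bigcup D$, a closed set. As $D$ is up-directed,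
\begin{equation}\label{eq:finite}
\text{every finite subset of }\widehat D\text{ is contained in a member of }D.
\end{equation}
Hence $D=\{q\in Q:q\subseteq\widehat D\}$, and $D\mapsto\widehat D$ is an order embedding. Moreover, for ideals $D\subseteq D'$ of $Q$, a finite $F\subseteq Q$ and $q\in D'$,
\begin{equation}\label{eq:bridge}
F\text{ bridges }(D,D')\text{ with witness }q\iff\widehat{D'}\subseteq\operatorname{cl}\Bigl(\widehat D\cup q\cup\bigcup F\Bigr).
\end{equation}
Indeed, $d\vee q\vee\bigvee F=\operatorname{cl}(d\cup q\cup\bigcup F)$, because joins in $Q$ are joins in $P_k$; this gives the forward implication, and the converse follows from \eqref{eq:directed} since each $x\in D'$ is finite. Combining \eqref{eq:finite} and \eqref{eq:bridge}: \emph{if $\widehat{D'}\setminus\operatorname{cl}(\widehat D\cup q\cup\bigcup F)$ is finite for some finite $q\subseteq\widehat{D'}$, then $F$ bridges $(D,D')$}; a witness is any $q'\in D'$ containing $q$ and this finite set. This is what the free witness in Definition~\ref{def:bridge} is for.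

\begin{proposition}\label{prop:upper}
If $Q$ is a sub-join-semilattice of $P_k$, then every element of $\operatorname{spec}(Q)$ is at most $k$.
\end{proposition}

\begin{proof}
Let $F$ be a minimal bridging set for $(D,D')$, with witness $q$. By \eqref{eq:bridge} and Lemma~\ref{lem:reduce} there is $F'\subseteq F$ with $|F'|\le k$ such that $\widehat{D'}\setminus\operatorname{cl}(\widehat D\cup q\cup\bigcup F')$ is finite. So $F'$ bridges $(D,D')$, and $F=F'$ by minimality.
\end{proof}

\section{The value $k$ is attained}\label{sec:lower}

\begin{proposition}\label{prop:lower}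
Let $Q$ be a sub-join-semilattice of $P_k$ that has a strictly increasing family $(D_\xi)_{\xi<\alpha}$ of ideals. Then $k\in\operatorname{spec}(Q)$.
\end{proposition}

Throughout this section $Q$ and $(D_\xi)$ are fixed. Put $C_\xi=\widehat{D_\xi}$ and $H_\xi=H(C_\xi)$. The $C_\xi$ are strictly increasing closed sets, and the $H_\xi$ are nondecreasing. Let $\mathcal H=\{H_\xi:\xi<\alpha\}$, well ordered by inclusion.

\subsection*{Blocks that are cut twice}
By Lemma~\ref{lem:jump}, a pair of ideals with different limit heights can be bridged only when the lower height cuts a block that also contains the upper height. So we look at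
\[U=\{u\in W:\text{ at least two members of }\mathcal H\text{ cut the block of }u\}.\]
There are only $\omega^\omega$ blocks, far fewer than $\alpha$; this forces $U$ to be as large as $W$.

\begin{lemma}\label{lem:U}
The set $U$ has type $\omega^\omega$. For every $t\ge1$ some $U\cap W_n$ has type $\ge\omega^t$, and $U$ meets infinitely many $W_n$.
\end{lemma}

\begin{proof}
Let $\theta$ be the type of $\mathcal H$. By Lemma~\ref{lem:height}(d) the fibers of $\xi\mapsto H_\xi$ have type $\le\omega$, so $\alpha\le\omega\cdot\theta$ by \eqref{eq:fibers}. If $\theta<\alpha$, then $\theta\le\omega^{\delta+r}$ for some $r<\omega$, and $\alpha\le\omega^{1+\delta+r}=\omega^{\delta+r}<\alpha$, which is absurd. So $\theta\ge\alpha$.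

For an initial segment $H\ne A$ let $(u(H),e(H))$ be the least position outside $H$. The map $H\mapsto u(H)$ is nondecreasing; on each of its fibers $H\mapsto e(H)\in\tau$ is strictly increasing; and $H=A_{<u(H)}$ if $e(H)=0$, while $H$ cuts the block of $u(H)$ if $e(H)>0$. Let $\mathcal H'$ be the set of members of $\mathcal H$ that cut the block of some $u\in U$, and $\mathcal H''=\mathcal H\setminus\mathcal H'$. On $\mathcal H''\setminus\{A\}$ the fiber over $u$ has at most two elements: $A_{<u}$ and, if $u\notin U$, at most one set cutting the block of $u$. By \eqref{eq:fibers}, $\mathcal H''$ has type at most $2\cdot\omega^\omega+1=\omega^\omega+1$, and this is $<\alpha$ because $\delta\ge\omega$ gives $\alpha\ge\omega^{\omega\cdot2}$. Lemma~\ref{lem:indiv}(a), applied to the initial segment of $\mathcal H$ of type $\alpha$, shows that $\mathcal H'$ has type $\ge\alpha$. If $U$ had type $<\omega^\omega$, say $\le\omega^r$ with $r<\omega$, then \eqref{eq:fibers} would bound the type of $\mathcal H'$ by $\tau\cdot\omega^r=\omega^{\delta+r}<\alpha$. So $U\subseteq W$ has type $\omega^\omega$.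

If all $U\cap W_n$ had type $<\omega^t$, then $U$ would have type $\le\omega^t$ by Lemma~\ref{lem:indiv}(c). Finally, if $U\cap W_n$ has type $\ge\omega^t$, then $n\ge t$; so $U$ meets $W_n$ for arbitrarily large $n$.
\end{proof}

\begin{remark}
The hypothesis $\delta\ge\omega$ is what makes $\mathcal H''$ negligible. The construction needs some such hypothesis: for $\delta=0$ each block is a single point, rule (C2) adds nothing, and $P_k$ does not depend on $k$.
\end{remark}

For each $u\in U$ fix $\xi<\eta<\alpha$ such that $H_\xi\subsetneq H_\eta$ both cut the block of $u$, and write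
\[D_u^-=D_\xi,\quad D_u^+=D_\eta,\quad C_u^-=C_\xi,\quad C_u^+=C_\eta.\]
If $w<u$ in $U$, then $H(C_w^+)\subsetneq A_{\le w}\subseteq A_{<u}\subsetneq H(C_u^-)$; as the $C_\xi$ form a chain and $H$ is monotone,
\begin{equation}\label{eq:chain}
C_w^+\subseteq C_u^-\subseteq C_u^+\qquad(w<u\text{ in }U).
\end{equation}
For these pairs, the equivalence of Example~\ref{ex:P2} splits into a sufficient and a necessary condition.

\begin{lemma}\label{lem:criterion}
Let $u\in U$ and let $F\subseteq Q$ be finite.
\begin{enumerate}
\item[(a)] If $\bigcup F$ $k$-covers $u$, then $F$ bridges $(D_u^-,D_u^+)$.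
\item[(b)] If $F$ bridges $(D_u^-,D_u^+)$, then $C_u^+\cup\bigcup F$ $k$-covers $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:jump}(b), $C_u^+\setminus\operatorname{cl}(C_u^-\cup\bigcup F)$ is finite, and the consequence of \eqref{eq:finite} and \eqref{eq:bridge} noted above applies with $q=\emptyset$. (b) Let $q\in D_u^+$ be a witness. By \eqref{eq:bridge} and Lemma~\ref{lem:jump}(a), $C_u^-\cup q\cup\bigcup F$ $k$-covers an address whose block is cut by $H(C_u^-)$. This address is $u$, and $C_u^-\cup q\subseteq C_u^+$.
\end{proof}

We also need tokens in $Q$. For $v\in U$ we have $(v,0)\in H(C_v^+)$, so $(v,0,\max v)\in C_v^+$ by Lemma~\ref{lem:height}(a). Thus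
\begin{equation}\label{eq:token}
\text{for each }v\in U\text{ some }b\in D_v^+\text{ contains }(v,0,\max v);\text{ it satisfies }b\subseteq C_v^+.
\end{equation}

\subsection*{Nodes and the reach of a stray triple}
To use Lemma~\ref{lem:criterion}(b) we must bound the indices of the triples of $C_u^+$ with address $>u$. They are less than $\nu(C_u^+)$, but this number depends on $u$ and may exceed $\max u$. The remedy is to choose $u$ term by term, and to bound, at each stage, these indices simultaneously for all candidates $u$ that remain; the next term of $u$ is then chosen above the bound.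

For a finite sequence $s$ of integers, $|s|$ is its length, $s{}^\frown c$ is $s$ followed by $c$, and $[s]$ is the set of addresses having $s$ as an initial sequence; so $[(n)]=W_n$. A \emph{node} is a nonempty $s$ with $[s]\neq\emptyset$, and $\max s$ is its last term. Every sequence counts as an extension of itself. For a node $s$ with $U\cap[s]\ne\emptyset$ put
\[C^*_s=\bigcup\{C^+_w:w\in U\cap[s]\},\]
a closed set, as the union of a chain of closed sets. If $s'$ extends $s$, then $C^*_{s'}\subseteq C^*_s$.

\begin{lemma}\label{lem:split}
Let $s$ be a node and $t\ge1$. If $U\cap[s]$ has type $\ge\omega^t$, then there is a node $s'$ extending $s$ such that $U\cap[s'{}^\frown c]$ has type $\ge\omega^{t-1}$ for infinitely many $c$.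
\end{lemma}

\begin{proof}
Nodes extending $s$ have length at most $s_0+1$. Take $s'$ extending $s$, of maximal length, such that $U\cap[s']$ has type $\ge\omega^t$. As $[s']$ is not a singleton, $s'$ is not an address, and $U\cap[s']$ is the ordered sum of the sets $U\cap[s'{}^\frown c]$ over increasing $c$. By maximality each of these has type $<\omega^t$. Suppose that all terms with $c>c_0$ have type $<\omega^{t-1}$. By Lemma~\ref{lem:indiv}(b) and (c), the terms up to $c_0$ add up to some $\xi<\omega^t$, the others to at most $\omega^{t-1}$, and $\xi+\omega^{t-1}<\omega^t$, a contradiction.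
\end{proof}

\begin{lemma}\label{lem:reach}
Let $s$ be a node, $c<c''$ integers, and $s'$ a node extending $s{}^\frown c$, such that $U\cap[s']$ and $U\cap[s{}^\frown c'']$ are nonempty. If $(v,e,N)\in C^*_{s'}$ and $v$ is greater than every element of $[s]$, then $N<\nu(C^*_{s'})$.
\end{lemma}

\begin{proof}
Let $u'\in U\cap[s{}^\frown c'']$. Every $w\in U\cap[s']$ lies in $[s{}^\frown c]$, so $w<u'$ and $C_w^+\subseteq C_{u'}^-$ by \eqref{eq:chain}. Hence $C^*_{s'}\subseteq C^-_{u'}$ and $H(C^*_{s'})\subseteq H(C^-_{u'})\subseteq A_{\le u'}$. Since $v>u'$, we have $(v,e)\notin H(C^*_{s'})$, and Lemma~\ref{lem:height}(b) applies.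
\end{proof}

The lemma needs two nodes: we do not know where in $[s']$ the limit height of $C^*_{s'}$ ends, but a later branch at the earlier node $s$ confines it to the blocks up to $u'\in[s]$.

\subsection*{The case $k=1$}
Choose $n$ with $U\cap W_n$ of type $\ge\omega^2$. By Lemma~\ref{lem:split} there is a node $s_1$ extending $(n)$ with $U\cap[s_1{}^\frown c]$ of type $\ge\omega$ for infinitely many $c$; fix one such $c_1$. By the same lemma there is a node $s_2$ extending $s_1{}^\frown c_1$ with $U\cap[s_2{}^\frown c]\neq\emptyset$ for infinitely many $c$; fix one such $c_2\ge\nu(C^*_{s_2})$, and $u\in U\cap[s_2{}^\frown c_2]$. Take $v\in U$ with $v_0>\max u$ and $b$ as in \eqref{eq:token}. The triple $(v,0,\max v)$ covers all levels of $u$, so $\{b\}$ bridges $(D_u^-,D_u^+)$. If $\emptyset$ did, a single triple $(w,e,N)\in C_u^+\subseteq C^*_{s_2}$ would cover all levels of $u$. It covers level $0$, so $w_0>n$ and $w$ is greater than every element of $[s_1]$; by Lemma~\ref{lem:reach}, $N<c_2\le\max u$, so it misses the last level. Hence $1\in\operatorname{spec}(Q)$.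

The nodes $s_1,s_2$ cut the levels of $u$ into three segments, and a triple of $C_u^+$ that starts in the first cannot reach the third. For general $k$, up to $k$ such triples may relay one another, so a stretch of levels is safe only if it has $2k+1$ segments. We need $k$ such stretches, one for each element $b_j$ of $F$, and we must keep $b_j$ from helping on the stretches of the others.

\subsection*{The choice of $u$ and $F$}
Put $m=2k+1$ and $r=km-1$. We choose sequences $s_0,s_1,\dots,s_r$, integers $c_1,\dots,c_r$, an address $u\in U$, and elements $b_1,\dots,b_k\in Q$. Let $s_0$ be the empty sequence, and fix $n$ with $U\cap W_n$ of type $\ge\omega^r$. For $1\le i\le r$ call $c$ \emph{good for $s_i$} if $U\cap[s_i{}^\frown c]$ has type $\ge\omega^{r-i}$. At stage $i=1,\dots,r$: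
\begin{enumerate}
\item[(S1)] By Lemma~\ref{lem:split} with $t=r-i+1$, choose a node $s_i$ extending $(n)$ if $i=1$, and extending $s_{i-1}{}^\frown c_{i-1}$ if $i>1$, for which infinitely many $c$ are good.
\item[(S2)] If $i=jm$ with $1\le j\le k-1$, put $M_j=\max s_{jm}$ and choose $b_j$ by rule (B) below.
\item[(S3)] Choose $c_i$ good for $s_i$ with $c_i\ge\nu(C^*_{s_i})$ and, if $i=jm$, with $c_i$ larger than all indices in $b_j$.
\end{enumerate}
After stage $r$ choose $u\in U\cap[s_r{}^\frown c_r]$, put $M_k=\max u$, and choose $b_k$ by rule (B).
\begin{enumerate}
\item[(B)] Choose $c'>M_j$ and $v^j\in U\cap[s_{(j-1)m}{}^\frown c']$, and let $b_j\in D^+_{v^j}$ contain $(v^j,0,\max v^j)$, as in \eqref{eq:token}.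
\end{enumerate}
Such a $c'$ exists since for every $i$ the set $U\cap[s_i{}^\frown c]$ is nonempty for infinitely many $c$: by (S1) if $i\ge1$, and by Lemma~\ref{lem:U} if $i=0$. Put $F=\{b_1,\dots,b_k\}$.

The address $u$ extends every $s_i$, has levels $0,\dots,n$, and $0=|s_0|<|s_1|<\dots<|s_r|\le n$. \emph{Segment $i$} is the set of levels $l$ with $|s_i|\le l<|s_{i+1}|$ for $0\le i<r$, and with $|s_r|\le l\le n$ for $i=r$. These $r+1=km$ segments are nonempty. \emph{Group $j$}, for $1\le j\le k$, is the union of the $m$ segments $(j-1)m,\dots,jm-1$; see Figure~\ref{fig:groups}. For $i\ge1$ the term of $u$ at level $|s_i|$ is $c_i$, so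
\begin{equation}\label{eq:stop}
\text{a triple of index }<c_i\text{ covers no level of the segments }i,i+1,\dots,r.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.55cm]
\draw (0,0)--(10,0);
\foreach \i in {0,...,10} \draw (\i,-0.2)--(\i,0.2);
\foreach \i in {0,...,9} \node[below] at (\i+0.5,-0.1) {\small $\i$};
\draw[dashed] (5,-2)--(5,4.3);
\node at (2.5,-1.6) {\small group $1$};
\node at (7.5,-1.6) {\small group $2$};
\draw[very thick] (0,1)--(4.95,1);
\node[above] at (2.5,1) {\small $(v^1,0,\max v^1)\in b_1$};
\draw[very thick] (5.05,1)--(10,1);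
\node[above] at (7.5,1) {\small $(v^2,0,\max v^2)\in b_2$};
\draw[thick] (0,2.8)--(2,2.8);
\draw[thick] (2,3.3)--(4,3.3);
\node[above] at (2,3.3) {\small stray triples};
\end{tikzpicture}
\caption{The levels of $u$ for $k=2$, divided into ten segments and two groups of five. A bar shows the interval of levels covered by a triple. The chosen triples of $b_1$ and $b_2$ cover one group each. A triple of $C_u^+$ or of $b_2$ meets at most two segments of group $1$, so two such triples leave a segment of group $1$ uncovered.}
\label{fig:groups}
\end{figure}

\begin{lemma}\label{lem:Fbridges}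
$F$ bridges $(D_u^-,D_u^+)$.
\end{lemma}

\begin{proof}
Fix $j$ and let $l_j=|s_{(j-1)m}|$ be the first level of group $j$. Every level $l$ of group $j$ satisfies $u_l\le M_j$: for $j<k$ because $l<|s_{jm}|$, so that $u_l$ is a term of $s_{jm}$, and for $j=k$ because $M_k=\max u$. Both $v^j$ and $u$ extend $s_{(j-1)m}$, and at level $l_j$ the term of $v^j$ is $c'>M_j\ge u_{l_j}$. So $v^j>u$ and $\lambda(v^j,u)=l_j$. Since also $u_l\le M_j<c'\le\max v^j$ for $l$ in group $j$, the triple $(v^j,0,\max v^j)\in b_j$ covers all levels of group $j$. Thus $\bigcup F$ $k$-covers $u$, and Lemma~\ref{lem:criterion}(a) applies.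
\end{proof}

\begin{lemma}\label{lem:two}
Let $1\le j_0\le k$. Every triple $(v,e,N)$ with $v>u$ that belongs to $C_u^+$ or to some $b_j$ with $j\ne j_0$ covers levels in at most two segments of group $j_0$.
\end{lemma}

\begin{proof}
Let $g$ be the segment containing $\lambda(v,u)$. The triple covers no level of the segments before $g$. We first show:
\begin{equation}\label{eq:short}
\text{if }g+2\le r\text{ and }(v,e,N)\in C^*_{s_{g+2}},\text{ only segments }g\text{ and }g+1\text{ can be met.}
\end{equation}
We have $\lambda(v,u)<|s_{g+1}|$; so $v$ agrees with $s_{g+1}$ below level $\lambda(v,u)$ and exceeds it there, and $v$ is greater than every element of $[s_{g+1}]$. Lemma~\ref{lem:reach}, with $s=s_{g+1}$, $c=c_{g+1}$, $s'=s_{g+2}$ and $c''$ a good integer for $s_{g+1}$ above $c_{g+1}$, gives $N<\nu(C^*_{s_{g+2}})\le c_{g+2}$ by (S3). Now \eqref{eq:stop} yields \eqref{eq:short}.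

\emph{The triple is in $C_u^+$.} If $g+2\le r$, then $C_u^+\subseteq C^*_{s_{g+2}}$ as $u\in U\cap[s_{g+2}]$, and \eqref{eq:short} applies. If $g\ge r-1$, only the segments $r-1$ and $r$ remain.

\emph{The triple is in $b_j$ with $j<j_0$.} By (S3), $N<c_{jm}$. By \eqref{eq:stop} no segment from $jm$ on is met, and group $j_0$ starts with segment $(j_0-1)m\ge jm$.

\emph{The triple is in $b_j$ with $j>j_0$.} Here $j\ge2$ and $b_j\subseteq C^+_{v^j}\subseteq C^*_{s_{(j-1)m}}$, as $v^j\in U\cap[s_{(j-1)m}]$. If $g+2\le(j-1)m$, then $g+2\le r$ and $C^*_{s_{(j-1)m}}\subseteq C^*_{s_{g+2}}$, and \eqref{eq:short} applies. Otherwise $g\ge(j-1)m-1\ge j_0m-1$, so within group $j_0$ only the last segment can be met.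
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $1\le j_0\le k$ and $F'\subseteq\{b_j:j\ne j_0\}$. If $F'$ bridged $(D_u^-,D_u^+)$, then by Lemma~\ref{lem:criterion}(b) at most $k$ triples of $C_u^+\cup\bigcup F'$ would cover all levels of $u$. By Lemma~\ref{lem:two} they meet at most $2k<m$ segments of group $j_0$, so a nonempty segment stays uncovered. Hence $F'$ does not bridge. Since $F$ bridges by Lemma~\ref{lem:Fbridges}, $F\neq\{b_j:j\ne j_0\}$ for each $j_0$, so the $b_j$ are pairwise distinct and $|F|=k$. Every proper subset of $F$ omits some $b_{j_0}$ and therefore does not bridge. Thus $F$ is a minimal bridging set with $k$ elements.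
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:member}, $P_k\in\mathbb J_\alpha$. Let $Q\in\mathbb J_\alpha$ be isomorphic to a sub-join-semilattice of $P_k$. Then $J(Q)$ contains a chain of type $\alpha+1$, so $\max\operatorname{spec}(Q)=k$ by Propositions~\ref{prop:upper} and~\ref{prop:lower}. Since $\operatorname{spec}$ is an isomorphism invariant, $Q$ is not isomorphic to a sub-join-semilattice of $P_{k'}$ for $k'\ne k$. The last assertion was derived in Section~\ref{sec:intro}.
\end{proof}

\section{Sums $\mu+\kappa+\gamma$}\label{sec:wide}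

We prove Theorem~\ref{thm:wide} by placing a chain below and a chain above $P_k$. Chains contribute only the values $0$ and $1$ to the spectrum, and the two non-embedding hypotheses force a long chain of ideals to pass through $P_k$.

\subsection*{The special cases in the statement}
Suppose that $\kappa$ embeds in neither $\mu$ nor $\gamma$. Then $\kappa+\gamma$ does not embed in $\gamma$. If $\mu+\kappa$ embedded in $1+\mu$, then $\kappa$ without its least element would embed in $\mu$, and it has type $\kappa$ by Lemma~\ref{lem:indiv}(d). So the hypotheses hold.

Let $\alpha=\omega^{\beta_1}+\dots+\omega^{\beta_p}$, $\beta_1\ge\dots\ge\beta_p$, be the Cantor normal form of a countable ordinal, and suppose that $\delta+\omega$ with $\delta\ge\omega$ is one of the exponents. Let $i$ be the last index with $\beta_i=\delta+\omega$, let $\kappa=\omega^{\beta_i}$, and let $\mu$ and $\gamma$ be the sums of the terms before and after it. Then $\gamma<\kappa$ by Lemma~\ref{lem:indiv}(b), so $\kappa+\gamma>\gamma$ does not embed in $\gamma$; and $1+\mu\le\mu+1<\mu+\kappa$, so $\mu+\kappa$ does not embed in $1+\mu$.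

\subsection*{The semilattices}
Let $P_k$ be built for $\kappa$, which we identify with the chain $A$. Let $L=1+\mu$, with least element $0$, and let $\widetilde P_k=L\oplus P_k\oplus\gamma$ be the linear sum, in which each element of a summand is below all elements of the later summands. The join of two elements is their join in $P_k$ if both lie in $P_k$, and the larger of the two otherwise; so $\widetilde P_k\in\mathbb J$. The ideals
\[\{0\}\cup I\ \ (I\subseteq\mu),\qquad L\cup P_k[I]\ \ (\emptyset\ne I\subseteq\kappa),\qquad L\cup P_k\cup I\ \ (\emptyset\ne I\subseteq\gamma),\]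
where $I$ runs over initial segments, correspond in order to the initial segments $I$, $\mu\cup I$, $\mu\cup\kappa\cup I$ of $\alpha$; the correspondence is strictly increasing by Proposition~\ref{prop:member} and because $P_k[I]\neq\emptyset$. So $\widetilde P_k\in\mathbb J_\alpha$. As in the proof of Theorem~\ref{thm:main}, it remains to prove the following two lemmas, in which $Q$ is a sub-join-semilattice of $\widetilde P_k$.

\begin{lemma}\label{lem:wideupper}
Every element of $\operatorname{spec}(Q)$ is at most $k$.
\end{lemma}

\begin{proof}
Let $F\neq\emptyset$ be a minimal bridging set for $(D,D')$, with witness $q$. If $F$ meets $\gamma$ or $F\subseteq L$, then $\bigvee F$ is an element of $F$, which bridges alone, so $|F|=1\le k$. Assume then that $F\cap\gamma=\emptyset$ and $F\cap P_k\ne\emptyset$. Removing $F\cap L$ does not change $\bigvee F$, so $F\subseteq P_k$ by minimality. If $D'\subseteq L$, any element of $F$ is above all of $D'$ and bridges alone, so $|F|=1$. If some $t\in D'$ lies in $\gamma$, then $\bigvee F\le t$, so $\emptyset$ bridges with witness $q\vee t$, contrary to the minimality of $F\neq\emptyset$.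

There remains the case $D'\cap\gamma=\emptyset$, $D'\cap P_k\ne\emptyset$. Joining $q$ with an element of $D'\cap P_k$, we may assume $q\in P_k$. The sets $C=\bigcup(D\cap P_k)$ and $C'=\bigcup(D'\cap P_k)$ are closed, being empty or up-directed unions, and $C\subseteq C'$. For $x\in D'\cap P_k$ take $d\in D$ with $x\le d\vee q\vee\bigvee F$. Either $d\in P_k$ and $d\subseteq C$, or $d\in L$ and $d\vee q=q$; in both cases $x\subseteq\operatorname{cl}(C\cup q\cup\bigcup F)$. So Lemma~\ref{lem:reduce} gives $F'\subseteq F$ with $|F'|\le k$ and $C'\setminus\operatorname{cl}(C\cup q\cup\bigcup F')$ finite. Let $q'\in D'\cap P_k$ contain $q$ and this finite set, so that $C'\subseteq\operatorname{cl}(C\cup q'\cup\bigcup F')$. We check that $F'$ bridges $(D,D')$ with witness $q'$. If $x\in D'\cap L$, then $x\le q'$. If $x\in D'\cap P_k$ and $D\cap P_k\neq\emptyset$, then \eqref{eq:directed} gives $d\in D\cap P_k$ with $x\le d\vee q'\vee\bigvee F'$. If $x\in D'\cap P_k$ and $D\cap P_k=\emptyset$, then $C=\emptyset$, so $x\le q'\vee\bigvee F'$ and any $d\in D$ will do. By minimality $F=F'$.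
\end{proof}

\begin{lemma}\label{lem:widelower}
If $Q\in\mathbb J_\alpha$, then $k\in\operatorname{spec}(Q)$.
\end{lemma}

\begin{proof}
Let $I\mapsto E_I$ be a strictly increasing map from the initial segments of $\alpha$ to the ideals of $Q$. For $a\in\alpha$ write $E_{\le a}$ and $E_{<a}$ for the ideals indexed by $\{x:x\le a\}$ and $\{x:x<a\}$, and choose $z_a\in E_{\le a}\setminus E_{<a}$. If $a<b$, then $z_a\in E_{\le a}\subseteq E_{<b}$ and $z_b\notin E_{<b}$, so $z_b\not\le z_a$. Hence $z_b$ is not in an earlier summand than $z_a$, and $\alpha=I_0+I_1+I_2$, where $I_0,I_1,I_2$ consist of the $a$ with $z_a$ in $L$, $P_k$, $\gamma$ respectively. Since $L$ and $\gamma$ are chains, $a\mapsto z_a$ embeds $I_0$ in $1+\mu$ and $I_2$ in $\gamma$.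

If the final segment $I_2$ contained an element of $\mu+\kappa$, it would contain a nonempty final segment of $\kappa$ followed by $\gamma$, which has type $\kappa+\gamma$ by Lemma~\ref{lem:indiv}(d), and $\kappa+\gamma$ would embed in $\gamma$. So $I_2\cap\kappa=\emptyset$. The initial segment $I_0$ does not contain $\mu+\kappa$, since $\mu+\kappa$ does not embed in $1+\mu$; so $I_0$ does not contain $\kappa$. Therefore $K=I_1\cap\kappa=\kappa\setminus I_0$ is a nonempty final segment of $\kappa$, of type $\kappa$.

Let $Q_1=Q\cap P_k$, a sub-join-semilattice of $P_k$. For $a\in K$ the set $E_{\le a}\cap P_k$ contains $z_a$ and is an ideal of $Q_1$; for $a<b$ in $K$ the element $z_b$ shows that $E_{\le a}\cap P_k\subsetneq E_{\le b}\cap P_k$. Proposition~\ref{prop:lower} gives ideals $D_1\subseteq D_1'$ of $Q_1$ and a minimal bridging set $F\subseteq Q_1$ for $(D_1,D_1')$ with $|F|=k$. The sets $D=D_1\cup(Q\cap L)$ and $D'=D_1'\cup(Q\cap L)$ are ideals of $Q$. It suffices to show that a subset $F''\subseteq F$ bridges $(D,D')$ in $Q$ if and only if it bridges $(D_1,D_1')$ in $Q_1$. If $q\in D_1'$ is a witness in $Q_1$, it is a witness in $Q$,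 because the elements of $Q\cap L$ are below $q$. Conversely, let $q\in D'$ be a witness in $Q$, and fix $t\in D_1'$ and $d_1\in D_1$. Then $q\vee t\in D_1'$, and if $x\in D_1'$ and $x\le d\vee q\vee\bigvee F''$ with $d\in D$, then $d\vee d_1\in D_1$ and $x\le(d\vee d_1)\vee(q\vee t)\vee\bigvee F''$. So $q\vee t$ is a witness in $Q_1$.
\end{proof}

By Lemmas~\ref{lem:wideupper} and~\ref{lem:widelower}, a member $Q$ of $\mathbb J_\alpha$ that is isomorphic to a sub-join-semilattice of $\widetilde P_k$ has $\max\operatorname{spec}(Q)=k$. So no member of $\mathbb J_\alpha$ is isomorphic to a sub-join-semilattice of both $\widetilde P_k$ and $\widetilde P_{k'}$ for $k\neq k'$, and the argument after Theorem~\ref{thm:main} shows that no finite $\mathbb B$ satisfies $\mathbb J_{\neg\alpha}=\operatorname{Forb}_{\mathbb J}(\mathbb B)$. This proves Theorem~\ref{thm:wide}.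

\begin{remark}
The non-embedding hypotheses are used only in Lemma~\ref{lem:widelower}, and the construction needs them: for $\mu=\emptyset$ and $\gamma=\kappa\cdot\omega$ we have $\alpha=\kappa+\gamma=\gamma$, and the chain $\{0\}\cup\gamma$, of type $1+\alpha$, is a member of $\mathbb J_\alpha$ contained in every $\widetilde P_k$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Chakir} Ilham Chakir, \emph{Chains conditions in algebraic lattices}, arXiv:1609.07167 (2016).
\end{thebibliography}
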